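# Bounded Widom factors force the Parreau–Widom condition

## 1. Capacity, Green functions and Widom factors

Let $K\subset\mathbb C$ be compact and non-polar, which means that its logarithmic capacity $\kappa=\mathrm{Cap}(K)$ is positive. Write $\Omega=\Omega_K$ for the unbounded component of $\overline{\mathbb C}\setminus K$; it contains $\infty$, and we treat $\infty$ as an ordinary interior point. For a measure $\nu$ with compact support put
$$U^\nu(z)=\int\log|z-t|\,d\nu(t).$$

**Definition (Green function, equilibrium measure).** $g=g_K$ is the Green function of $\Omega$ with pole at $\infty$, and $\mu_K$ is the harmonic measure of $\Omega$ at $\infty$, which is also the equilibrium measure of $K$. Near $\infty$ we have $g(z)=\log|z|-\log\kappa+o(1)$.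

*Example (disk).* For $K=\{|z|\le R\}$ we have $g=\log(|z|/R)$, $\kappa=R$, and $\mu_K$ is normalized arc length on $|z|=R$.

*Example (interval).* For $K=[-2,2]$ write $z=\zeta+1/\zeta$ with $|\zeta|>1$. Then $g=\log|\zeta|$ and $\kappa=1$, and $\mu_K$ is the image of $d\theta/\pi$ on $[0,\pi]$ under $x=2\cos\theta$.

**Definition (regular).** $K$ is regular if $g$ extends continuously by $0$ to $\partial\Omega$, i.e. $\Omega$ is regular for the Dirichlet problem.

*Example.* The disk and the interval are regular. The set $\{|z|\le1\}\cup\{3\}$ is not: a point is removable for bounded harmonic functions, so $g=\log|z|$, and $g$ tends to $\log 3\neq0$ at the boundary point $3$.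

**Definition (minimal polynomials, Widom factors).** For a finite Borel measure $\mu$ with infinite compact support, $P_n(\cdot;\mu)$ is the monic polynomial of degree $n$ that minimizes $\|Q\|_{L^2(\mu)}$ over all monic $Q$ of degree $n$. Equivalently, $P_n$ is monic and orthogonal in $L^2(\mu)$ to all polynomials of lower degree, so it is unique. We set
$$W_n(\mu_K)=\frac{\|P_n(\cdot;\mu_K)\|_{L^2(\mu_K)}}{\kappa^n}.$$
Since $\mu_K$ is a unit measure, $W_0(\mu_K)=1$.

*Example (disk).* On $|z|=R$ the powers $z^n$ are orthogonal, so $P_n=z^n$ and $W_n=R^n/R^n=1$ for all $n$.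

*Example (interval).* On $[-2,2]$ the monic polynomials $P_n(2\cos\theta)=2\cos n\theta$ $(n\ge1)$ are orthogonal for $d\theta/\pi$, with $\|P_n\|^2=\frac1\pi\int_0^\pi4\cos^2n\theta\,d\theta=2$. So $W_n=\sqrt2$ for $n\ge1$.

We use the following textbook facts about a regular $K$.

* **(F1)** Extended by $0$ to $\mathbb C\setminus\Omega$, $g$ is continuous on $\mathbb C$, and $g(z)=U^{\mu_K}(z)-\log\kappa$ for every $z\in\mathbb C$. For any non-polar compact $E$, Frostman's theorem gives $U^{\mu_E}\ge\log\mathrm{Cap}(E)$ everywhere. The energy $\int U^\nu d\nu$ of a probability measure $\nu$ on $E$ is at most $\log\mathrm{Cap}(E)$, with equality only for $\nu=\mu_E$.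
* **(F2)** Let $\omega_z$ be harmonic measure of $\Omega$ at $z$, so $\omega_\infty=\mu_K$. For $F$ continuous on $\partial\Omega$, $H(z)=\int F\,d\omega_z$ is harmonic in $\Omega$, including at $\infty$, and extends continuously to $\overline\Omega$ by $F$. By Harnack, $\omega_z$ and $\mu_K$ are bounded by constant multiples of each other, locally uniformly in $z\in\Omega$; and $z\mapsto\int F\,d\omega_z$ is harmonic for every $F\in L^1(\mu_K)$. A subharmonic function in $\Omega$ that is bounded above and whose $\limsup$ at every boundary point is at most $F$ satisfies $v\le H$.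
* **(F3)** If a domain containing $\infty$ is bounded by finitely many disjoint real-analytic Jordan curves and has Green function $G$ with pole $\infty$, then its harmonic measure at $\infty$ is $\frac1{2\pi}|\nabla G|\,ds$. (This is Green's formula between the boundary and a large circle.) Green functions are symmetric: $G(a,b)=G(b,a)$, also when $a$ or $b$ is $\infty$.
* **(F4)** $\log\det$ is concave on positive definite matrices. Indeed, diagonalizing $A^{-1/2}BA^{-1/2}$ with eigenvalues $\lambda_i>0$ gives $\log\det((1-t)A+tB)=\log\det A+\sum_i\log(1-t+t\lambda_i)$, which is concave in $t$.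

## 2. Critical points, Parreau–Widom sets, and the character of $B_K$

Put $\varphi=g_x-ig_y$ in $\Omega\setminus\{\infty\}$. It is analytic, $|\varphi|=|\nabla g|$, and $z\varphi(z)\to1$ at $\infty$. The critical points $c_j$ of $g$ in $\Omega$ are the zeros of $\varphi$, and the multiplicity of $c_j$ is the order of the zero.

**Definition (Parreau–Widom set).** For regular $K$ let
$$\mathrm{PW}(K)=\sum_jg(c_j)\in[0,\infty],$$
with critical points counted with multiplicity. $K$ is a Parreau–Widom set if $\mathrm{PW}(K)<\infty$.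

*Examples.* For the disk, $\varphi=1/z$ has no zeros, so $\mathrm{PW}=0$. For $[-2,2]$, $g=\mathrm{Re}\log\zeta$ gives $\varphi=\frac{1}{\zeta}\frac{d\zeta}{dz}=\frac1{\zeta-1/\zeta}$, which has no zeros in $|\zeta|>1$, so again $\mathrm{PW}=0$. The next example has a critical point, and it will stay with us.

*Example (two-piece lemniscate).* Let $A>1$, $T(z)=z^2-A$, $K=\{|T|\le1\}$. The disk of center $A$ and radius $1$ omits $0$, so $K$ has two components, around $\pm\sqrt A$. Here $\Omega=\{|T|>1\}\cup\{\infty\}$, since a bounded component of $\{|T|>1\}$ would have $|T|=1$ on its boundary, against the maximum principle. The function $\frac12\log|T|$ vanishes on $\partial\Omega$ and equals $\log|z|+o(1)$ at $\infty$, so $g=\frac12\log|T|$ and $\kappa=1$, and $K$ is regular. Then $\varphi=T'/(2T)=z/T$ has one simple zero, at $0\in\Omega$, and $\mathrm{PW}(K)=g(0)=\frac12\log A$.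

**Definition (character).** Let $\tilde g_K$ be a (multivalued) harmonic conjugate of $g_K$ and $B_K=\exp(-g_K-i\tilde g_K)$, a multivalued analytic function on $\Omega_K$ with single-valued modulus $e^{-g_K}$. Continuation along a closed loop multiplies $B_K$ by a unimodular constant. This defines a character $\chi_K$ of the fundamental group $\Pi(\Omega_K)$, an element of the character group $\Pi(\Omega_K)^*$.

*Example.* For the lemniscate, $\Omega$ is an annulus on the sphere, so $\Pi(\Omega)\cong\mathbb Z$, generated by a loop around one component of $K$, and $\Pi(\Omega)^*$ is the circle group. Here $B_K=T^{-1/2}$, and $T$ winds once around $0$ along the loop, so the multiplier is $-1$. Hence $\{\chi_K^n\}=\{1,-1\}$, which is far from dense in the circle.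

## 3. Must bounded Widom factors make $\sum_j g(c_j)$ finite?

The following is known.

**Known result.** Let $K\subset\mathbb C$ be a regular compact set such that $\{\chi_K^n\}_{n=-\infty}^\infty$ is dense in $\Pi(\Omega_K)^*$. If $(W_n(\mu_K))_{n\ge1}$ is bounded, then $K$ is a Parreau–Widom set.

The problem, from Gökalp Alpan, "Szegő's Condition on Compact subsets of $\mathbb C$", arXiv:1808.05936 (2018), asks whether the density hypothesis can be dropped. Does boundedness of $(W_n(\mu_K))$ alone, for regular $K$, force $\sum_jg(c_j)<\infty$? The answer is yes, and the statement is quantitative.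

**Theorem 1.** For every regular compact $K\subset\mathbb C$,
$$\liminf_{N\to\infty}\frac1N\sum_{n=0}^{N-1}\log W_n(\mu_K)\ \ge\ \tfrac12\,\mathrm{PW}(K).$$
In particular, if $W_n(\mu_K)\le C$ for all $n\ge1$, then $\mathrm{PW}(K)\le2\log C<\infty$, so $K$ is Parreau–Widom.

**Theorem 2.** Let $K$ be regular and let $\mu$ be a finite compactly supported Borel measure with $\mu\ge w\,\mu_K$, $w\ge0$, $\log w\in L^1(\mu_K)$. With $W_n(\mu)=\|P_n(\cdot;\mu)\|_{L^2(\mu)}/\kappa^n$,
$$\liminf_{N\to\infty}\frac1N\sum_{n<N}\log W_n(\mu)\ \ge\ \frac12\Big(\mathrm{PW}(K)+\int\log w\,d\mu_K\Big).$$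
So if $(W_n(\mu))$ is bounded for some such $\mu$, then $K$ is Parreau–Widom. Boundedness of the $L^p(\mu_K)$ Widom factors for some $p\in[2,\infty)$, or of the Chebyshev (sup-norm) Widom factors of $K$, also implies that $K$ is Parreau–Widom.

**Theorem 3.** The constant $\frac12$ in Theorem 1 is optimal: for $K=\{|z^m-A|\le1\}$, $A>1$, $m\ge2$, the averages converge to $\frac12\mathrm{PW}(K)=\frac{m-1}{2m}\log A>0$.

**Theorem 4.** If $K\subset\mathbb R$ is regular, then
$$e^{\mathrm{PW}(K)/2}\le\sup_{n\ge1}W_n(\mu_K)\le2e^{\mathrm{PW}(K)}.$$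
Hence $(W_n(\mu_K))$ is bounded if and only if $K$ is Parreau–Widom.

## 4. The bound $W_n\ge1$ and the two-piece lemniscate

The first thing to try is a lower bound for each $W_n$ separately. Let $P$ be monic of degree $n$ and consider
$$f=|P|^2e^{-2ng}.$$
Off $\infty$, $\log f=2\log|P|-2ng$ is subharmonic in $\Omega$. Near $\infty$ it is harmonic with the finite limit $2n\log\kappa$, so the singularity is removable. Hence $\log f$ is subharmonic in $\Omega$, and so is $f$. It is continuous on $\overline\Omega$ with boundary values $|P|^2$ on $\partial\Omega$. Let $H(z)=\int|P|^2d\omega_z$. By (F2), $f\le H$, and at $\infty$ this reads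
$$\kappa^{2n}=f(\infty)\le H(\infty)=\int|P|^2d\mu_K .$$
So $W_n(\mu_K)\ge1$ for every $n$.

Can this be improved, for each $n$, to a bound that grows with $\mathrm{PW}(K)$? The lemniscate $K=\{|T|\le1\}$, $T=z^2-A$, says no. We need one observation: *$T$ pushes $\mu_K$ forward to normalized arc length $m_1$ on $|w|=1$.* Given $F$ continuous on the circle with harmonic extension $\tilde F$ to $|w|>1$ (including $\infty$), the function $\tilde F\circ T$ is harmonic in $\Omega$ with boundary values $F\circ T$, so $\int F\circ T\,d\mu_K=\tilde F(\infty)=\int F\,dm_1$.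

*Even degree.* $T^q$ is monic of degree $2q$ and $|T|=1$ on $\partial\Omega$, so $\|T^q\|_{L^2(\mu_K)}=1$. Together with $W_{2q}\ge1$ this gives $W_{2q}=1$, whatever $A$ is.

*Odd degree.* The measure $\mu_K$ is invariant under $z\mapsto-z$, so by uniqueness $P_{2q+1}$ is odd: $P_{2q+1}=zS(T)$ with $S$ monic of degree $q$. Since $|z|^2=|T+A|$,
$$W_{2q+1}^2=\int|w+A|\,|S(w)|^2dm_1\ge\exp\int\big(\log|w+A|+2\log|S(w)|\big)dm_1\ge A.$$
The first inequality is Jensen's. For the second, recall $\int\log|w-a|\,dm_1=\max(\log|a|,0)$: the first term gives $\log A$, and each root of $S$ contributes at least $0$. Section 10 shows that $W_{2q+1}\to\sqrt A$.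

So every second Widom factor equals $1$ although $\mathrm{PW}(K)=\frac12\log A$ is as large as we like. No bound for a single $W_n$ in terms of $\mathrm{PW}(K)$ alone can beat $1$. What happens at degree $n$ depends on the character: $PB_K^n$ is multivalued analytic with character $\chi_K^n$, and here $\chi_K^n=1$ for even $n$ and $-1$ for odd $n$. A density hypothesis controls which characters occur. Without it we know nothing about them.

The *average* of $\log W_n$, however, sees both parities. Here it tends to $\frac12\cdot\frac12\log A=\frac12\mathrm{PW}(K)$. This suggests bounding the product $\prod_{n<N}W_n$ and never looking at a single degree.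

## 5. The product of the $W_n$ as a Gram determinant, and the loss of $\log N!$

For a finite measure $\nu$ with compact support let
$$D_N(\nu)=\det\Big[\int z^j\bar z^k\,d\nu\Big]_{j,k=0}^{N-1}.$$
If $\nu$ has infinite support, passing from $1,z,\dots,z^{N-1}$ to $P_0,\dots,P_{N-1}$ is a triangular change of basis with $1$'s on the diagonal, and the $P_n$ are orthogonal. So
$$D_N(\nu)=\prod_{n<N}\|P_n(\cdot;\nu)\|_{L^2(\nu)}^2. \tag{1}$$
In particular $D_N(\mu_K)=\kappa^{N(N-1)}\prod_{n<N}W_n(\mu_K)^2$. We need a lower bound for the determinant, with an error $o(N)$ in its logarithm.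

The natural attempt uses the integral formula
$$D_N(\nu)=\frac1{N!}\int\prod_{j<k}|x_j-x_k|^2\,d\nu(x_0)\cdots d\nu(x_{N-1}).$$
(Expanding the determinant gives $D_N(\nu)=\int\prod_jx_j^{\,j}\;\overline{\det[x_j^{\,k}]}\,d\nu^{N}$; averaging over permutations of the variables turns this into $\frac1{N!}\int|\det[x_j^{\,k}]|^2d\nu^N$.) Take $\nu=\mu_K$ and apply Jensen's inequality to the logarithm. The energy of $\mu_K$ is $\log\kappa$, so
$$\log D_N(\mu_K)\ge-\log N!+N(N-1)\log\kappa,\qquad\text{i.e.}\qquad2\sum_{n<N}\log W_n\ge-\log N!.$$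
This is worse than the trivial bound $W_n\ge1$. The leading term is right, but $\log N!$ is lost, and it is larger than $N$ times any constant. The inequality treats the $N$ sample points as independent, and independent points clump.

On the unit circle, compare the $N$ equally spaced points $e^{2\pi i(s+k)/N}$ with weights $1/N$. Their Gram matrix is the identity, so its determinant is exactly $D_N=1$, with no loss at all. Averaging these discrete measures over $s\in[0,1]$ gives back arc length.

This leads to the following plan. Write the measure as an average of discrete measures, each with $N$ atoms equally spaced with respect to harmonic measure, and use *concavity of $\log\det$ on the Gram matrices* in place of Jensen's inequality on the multiple integral. Equal spacing requires smooth curves, and $\partial\Omega$ need not be smooth. So we first move to a level curve of $g$.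

## 6. Level curves of $g$ and monotonicity of the Widom factors

From here on $K$ is regular and $g=0$ off $\Omega$. For $r>0$ only finitely many $c_j$ satisfy $g(c_j)\ge r$: the set $\{g\ge r\}\cup\{\infty\}$ is a compact subset of $\Omega$, zeros of $\varphi$ are isolated, and $z\varphi\to1$ excludes zeros near $\infty$. So there are countably many critical values. Fix $r>0$ that is not one of them and put
$$\Omega_r=\{z\in\Omega:g(z)>r\}\cup\{\infty\},\qquad K_r=\mathbb C\setminus\Omega_r=\{g\le r\},\qquad\Gamma=\{g=r\}.$$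

**Geometry of the level set.** We collect what the choice of $r$ gives.

* $\Omega_r$ is connected. Otherwise it has a bounded component $U$. Then $\overline U\subset\{g\ge r\}\subset\Omega$ and $g=r$ on $\partial U$, so $g\equiv r$ on $U$ by the maximum principle, against $g>r$ there.
* $\nabla g\ne0$ on the compact set $\Gamma$, so $\Gamma=\partial\Omega_r$ is a finite disjoint union of real-analytic Jordan curves $\Gamma_1,\dots,\Gamma_m$.
* $g-r$ is harmonic in $\Omega_r\setminus\{\infty\}$, vanishes on $\Gamma$ and equals $\log|z|-\log\kappa-r+o(1)$ at $\infty$. So it is the Green function of $\Omega_r=\Omega_{K_r}$, and $\mathrm{Cap}(K_r)=\kappa_r:=\kappa e^r$.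
* By (F3), the harmonic measure of $\Omega_r$ at $\infty$, which is the equilibrium measure $\mu_{K_r}$, is
$$d\mu_r=\frac1{2\pi}|\nabla g|\,ds\quad\text{on }\Gamma. \tag{2}$$
* $K_r$ is regular, so by (F1) $U^{\mu_r}(z)=\log\kappa_r$ for $z\in\Gamma$.

We write $W_n(\mu_r)=\|P_n(\cdot;\mu_r)\|_{L^2(\mu_r)}/\kappa_r^n$.

**Step 1: $W_n(\mu_r)\le W_n(\mu_K)$.** This step lets us replace $K$ by the smooth level curve at no cost. Let $P$ be monic of degree $n$, and let $f=|P|^2e^{-2ng}\le H$ as in Section 4. This time we integrate against $\mu_r$ and do not evaluate at $\infty$. On $\Gamma$ we have $g=r$, and $H$ is harmonic in a neighborhood of $\overline{\Omega_r}$, so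
$$e^{-2nr}\int|P|^2d\mu_r=\int f\,d\mu_r\le\int H\,d\mu_r=H(\infty)=\int|P|^2d\mu_K. \tag{3}$$
Take $P=P_n(\cdot;\mu_K)$. The left side is at least $e^{-2nr}\|P_n(\cdot;\mu_r)\|^2_{L^2(\mu_r)}$. Dividing by $\kappa^{2n}$ and using $\kappa_r^{2n}=\kappa^{2n}e^{2nr}$ gives $W_n(\mu_r)^2\le W_n(\mu_K)^2$.

## 7. A lower bound for $\log D_N$ on the level curve

**Step 2: the determinant bound.** The purpose is to carry out the equal-spacing plan on $\Gamma$ with an error $O(1)$. We allow a weight $e^h$, which Theorem 2 needs; Theorem 1 uses $h=0$.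

**Lemma.** For every continuous real function $h$ on $\Gamma$, as $N\to\infty$,
$$\log D_N(e^h\mu_r)\ \ge\ N^2\log\kappa_r+N\int\big(\log|\nabla g|+h\big)d\mu_r-O(1),$$
where $O(1)$ may depend on $r$ and $h$ but not on $N$.

*Check on a disk.* If $K$ is a disk and $h=0$, then $\mu_r$ is normalized arc length on $|z|=\kappa_r$, $D_N=\kappa_r^{N(N-1)}$ and $|\nabla g|=1/\kappa_r$ on $\Gamma$. The right side is $N^2\log\kappa_r-N\log\kappa_r-O(1)$, so the bound is exact up to $O(1)$.

*Proof.* **(a) Equally spaced atoms.** Let $p_i=\mu_r(\Gamma_i)>0$, so $\sum_ip_i=1$. The density in (2) is smooth and positive, so there is a smooth diffeomorphism $\gamma_i:\mathbb R/\mathbb Z\to\Gamma_i$ with $\mu_r(\gamma_i([0,u]))=p_iu$; by (2),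
$$|\gamma_i'(u)|=\frac{2\pi p_i}{|\nabla g(\gamma_i(u))|}. \tag{4}$$
Choose integers $N_i$, each $\lfloor Np_i\rfloor$ or $\lfloor Np_i\rfloor+1$, with $\sum_iN_i=N$. This is possible because $N-\sum_i\lfloor Np_i\rfloor$ is an integer in $[0,m-1]$. For large $N$ all $N_i\ge1$, and $e_i:=N_i-Np_i$ satisfies $|e_i|\le1$ and $\sum_ie_i=0$. For $s\in[0,1]^m$ put
$$x_{i,k}(s)=\gamma_i\Big(\frac{s_i+k}{N_i}\Big)\quad(0\le k<N_i),\qquad\nu_s=\sum_{i,k}\frac{p_i}{N_i}\,e^{h(x_{i,k}(s))}\,\delta_{x_{i,k}(s)}.$$

**(b) Averaging over the phases.** For continuous $F$, the substitution $u=(s+k)/N_i$ gives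
$$\int_0^1\frac{p_i}{N_i}\sum_{k=0}^{N_i-1}F\Big(\gamma_i\Big(\frac{s+k}{N_i}\Big)\Big)ds=p_i\sum_{k=0}^{N_i-1}\int_{k/N_i}^{(k+1)/N_i}F(\gamma_i(u))\,du=\int_{\Gamma_i}F\,d\mu_r.$$
Hence $\int_{[0,1]^m}\nu_s\,ds=e^h\mu_r$, and the $N\times N$ Gram matrix of $e^h\mu_r$ is the average over $s$ of the Gram matrices of $\nu_s$. These depend continuously on $s$. They are positive definite, because $\nu_s$ has $N$ distinct atoms with positive weights and a nonzero polynomial of degree less than $N$ cannot vanish at all of them. By (F4) and Jensen's inequality,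
$$\log D_N(e^h\mu_r)\ge L:=\int_{[0,1]^m}\log D_N(\nu_s)\,ds.$$

**(c) Expanding $L$.** The Gram matrix of $\nu_s$ is, up to conjugation, $V^*\Lambda V$, with $V$ the square Vandermonde matrix of the atoms and $\Lambda$ the diagonal matrix of weights. So $D_N(\nu_s)=\prod(\text{weights})\cdot\prod_{x\ne y}|x-y|$, the last product over ordered pairs of distinct atoms. Put
$$I_{ii'}=\int_0^1\!\!\int_0^1\log|\gamma_i(u)-\gamma_{i'}(v)|\,du\,dv.$$
Averaging over $s_i$ and $s_{i'}$ as in (b), we get
$$L=\sum_iN_i\log\frac{p_i}{N_i}+\sum_iN_i\int_0^1h(\gamma_i(u))\,du+\sum_{i\ne i'}N_iN_{i'}I_{ii'}+\sum_iS_i, \tag{5}$$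
$$S_i=\int_0^1\sum_{k\ne l}\log\Big|\gamma_i\Big(\frac{s+k}{N_i}\Big)-\gamma_i\Big(\frac{s+l}{N_i}\Big)\Big|\,ds.$$
In $S_i$ both points move with the same phase, so this term is not simply a multiple of $I_{ii}$. It produces the term that cancels the $-N_i\log N_i$ in (5).

**(d) Computing $S_i$ by comparison with the circle.** Write $\gamma=\gamma_i$, $n=N_i$, and define
$$\ell(u,v)=\log\frac{|\gamma(u)-\gamma(v)|}{|e^{2\pi iu}-e^{2\pi iv}|}\ (u\ne v),\qquad\ell(u,u)=\log\frac{|\gamma'(u)|}{2\pi}.$$
Off the diagonal $\ell$ is $C^\infty$, since $\gamma$ is injective. Near the diagonal, $\frac{\gamma(u)-\gamma(v)}{u-v}=\int_0^1\gamma'(v+t(u-v))\,dt$ is smooth and, because $\gamma'\ne0$, non-vanishing. The same holds for $e^{2\pi iu}$. So $\ell$, as the logarithm of the modulus of the quotient, is $C^\infty$ on the whole torus. We now split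
$$\log|\gamma(u)-\gamma(v)|=\log|e^{2\pi iu}-e^{2\pi iv}|+\ell(u,v).$$

*Circle part.* Since $\prod_{k=1}^{n-1}|1-e^{2\pi ik/n}|=n$ (put $x=1$ in $1+x+\dots+x^{n-1}$), for each of the $n$ values of $k$ the sum over $l\ne k$ is $\log n$, so
$$\sum_{k\ne l}\log\big|e^{2\pi i(s+k)/n}-e^{2\pi i(s+l)/n}\big|=n\log n.$$

*Smooth part, all pairs.* Let $\mathcal H(t)=\int_0^1\ell(u,u+t)\,du$, a $1$-periodic $C^\infty$ function. Grouping pairs by $j\equiv l-k\pmod n$,
$$\int_0^1\sum_{k,l}\ell\Big(\frac{s+k}n,\frac{s+l}n\Big)ds=n\sum_{j=0}^{n-1}\mathcal H(j/n)=n^2\int_0^1\mathcal H\,dt+O(1).$$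
The last equality is the trapezoid rule: $\frac1n\sum_j\mathcal H(j/n)-\int\mathcal H=\sum_{q\ne0}\widehat{\mathcal H}(qn)$, and $|\widehat{\mathcal H}(q)|\le\|\mathcal H''\|_{L^1}/(4\pi^2q^2)$, so the difference is $O(n^{-2})$. Moreover $\int_0^1\mathcal H=I_{ii}$, because $\int_0^1\log|1-e^{2\pi it}|\,dt=0$.

*Smooth part, diagonal.* The terms $k=l$ must be removed. By (4) they contribute
$$n\int_0^1\log\frac{|\gamma'(u)|}{2\pi}\,du=n\log p_i-n\int_0^1\log|\nabla g(\gamma(u))|\,du.$$

Adding up,
$$S_i=N_i\log N_i+N_i^2I_{ii}-N_i\log p_i+N_i\int_0^1\log|\nabla g(\gamma_i(u))|\,du+O(1). \tag{6}$$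

**(e) Collecting terms.** Insert (6) into (5). The terms $N_i\log p_i$ and $N_i\log N_i$ cancel, and
$$L=\sum_{i,i'}N_iN_{i'}I_{ii'}+\sum_iN_i\int_0^1\big(\log|\nabla g|+h\big)(\gamma_i(u))\,du+O(1).$$
For every $i$, since $U^{\mu_r}=\log\kappa_r$ on $\Gamma$,
$$\sum_{i'}p_{i'}I_{ii'}=\int_0^1U^{\mu_r}(\gamma_i(u))\,du=\log\kappa_r.$$
With $N_i=Np_i+e_i$ and $I_{ii'}=I_{i'i}$, the double sum equals
$$N^2\sum_ip_i\log\kappa_r+2N\sum_ie_i\log\kappa_r+\sum_{i,i'}e_ie_{i'}I_{ii'}=N^2\log\kappa_r+O(1),$$
because $\sum_ie_i=0$. The single sum is $N\int(\log|\nabla g|+h)\,d\mu_r+O(1)$, because $|e_i|\le1$. $\square$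

## 8. The integral of $\log|\nabla g|$ counts critical points

**Step 3.** The purpose is to evaluate the linear term of the Lemma; this is where the critical points enter. Let
$$\mathrm{PW}_r=\sum_{g(c_j)>r}(g(c_j)-r),$$
a finite sum. We claim
$$\int\log|\nabla g|\,d\mu_r=-\log\kappa_r+\mathrm{PW}_r. \tag{7}$$
On $\Gamma$ we have $\log|\nabla g|=\log|\varphi|$. The function $\log|\varphi|$ is harmonic in $\Omega_r$ except at $\infty$ and at the finitely many $c_j\in\Omega_r$, and we correct these singularities by functions that vanish on $\Gamma$. Let $g_r(\cdot,c)$ be the Green function of $\Omega_r$ with pole $c$ and put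
$$u=\log|\varphi|+(g-r)+\sum_{g(c_j)>r}g_r(\cdot,c_j).$$
At a zero of $\varphi$ of order $k$, $\log|\varphi|$ behaves like $k\log|z-c_j|$, and the $k$ equal Green functions in the sum cancel it. At $\infty$, $\log|\varphi|=-\log|z|+o(1)$ and $g-r=\log|z|-\log\kappa_r+o(1)$, so $\log|\varphi|+g-r\to-\log\kappa_r$. Hence $u$ extends harmonically to all of $\Omega_r$. Since $\varphi\ne0$ on $\Gamma$, $u$ is continuous on $\overline{\Omega_r}$, with $u=\log|\nabla g|$ on $\Gamma$. As $\mu_r$ is harmonic measure at $\infty$,
$$\int\log|\nabla g|\,d\mu_r=u(\infty)=-\log\kappa_r+\sum_{g(c_j)>r}g_r(\infty,c_j),$$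
and by symmetry $g_r(\infty,c_j)=g_r(c_j,\infty)=g(c_j)-r$. This is (7).

**Step 4: conclusion of the proof of Theorem 1.** Now we put the pieces together and let $r\downarrow0$. By (1), $D_N(\mu_r)=\kappa_r^{N(N-1)}\prod_{n<N}W_n(\mu_r)^2$. The Lemma with $h=0$ and (7) give
$$2\sum_{n<N}\log W_n(\mu_r)\ge N^2\log\kappa_r-N(N-1)\log\kappa_r+N(-\log\kappa_r+\mathrm{PW}_r)-O_r(1)=N\,\mathrm{PW}_r-O_r(1).$$
All multiples of $\log\kappa_r$ cancel. By Step 1 the same lower bound holds for $W_n(\mu_K)$, so
$$\liminf_{N\to\infty}\frac1N\sum_{n<N}\log W_n(\mu_K)\ge\tfrac12\mathrm{PW}_r$$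
for every non-critical $r>0$. The left side does not depend on $r$. As $r\downarrow0$ through non-critical values, each term $\max(g(c_j)-r,0)$ increases to $g(c_j)$, so $\mathrm{PW}_r\uparrow\mathrm{PW}(K)$ by monotone convergence, also if $\mathrm{PW}(K)=\infty$. This is the inequality of Theorem 1.

If $W_n(\mu_K)\le C$ for all $n\ge1$, the averages have $\liminf$ at most $\log C$, so $\mathrm{PW}(K)\le2\log C<\infty$. $\blacksquare$

No property of $\{\chi_K^n\}$ was used, so the density hypothesis in the Known result can be omitted.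

## 9. Measures with a logarithmically integrable weight

**Proof of Theorem 2.** Only Step 1 has to be redone with the weight $w$. Since $\mu$ is finite, $w\in L^1(\mu_K)$; since $\log w\in L^1(\mu_K)$, $w>0$ holds $\mu_K$-almost everywhere, so $\mu$ has infinite support. By (F2) the function
$$h(z)=\int\log w\,d\omega_z$$
is harmonic in $\Omega$, with $h(\infty)=\int\log w\,d\mu_K$.

**Weighted monotonicity.** The purpose is the analogue of (3): for $P$ monic of degree $n$,
$$e^{-2nr}\int|P|^2e^h\,d\mu_r\le\int|P|^2w\,d\mu_K. \tag{8}$$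
The function $v=\log|P|^2-2ng$ is subharmonic in $\Omega$ and bounded above, and for each $M>0$ its $\limsup$ at $\zeta\in\partial\Omega$ is at most the continuous function $\max(\log|P(\zeta)|^2,-M)$. So $v(z)\le\int\max(\log|P|^2,-M)\,d\omega_z$, and letting $M\to\infty$ (monotone convergence) gives $v(z)\le\int\log|P|^2\,d\omega_z$. The right side is finite: it is finite at any $z$ with $v(z)>-\infty$, hence at every $z\in\Omega$, because harmonic measures at different points are comparable. Adding $h$ and using Jensen's inequality for the probability measure $\omega_z$,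
$$v(z)+h(z)\le\int\log\big(|P|^2w\big)\,d\omega_z\le\log\int|P|^2w\,d\omega_z.$$
The function $\Phi(z)=\int|P|^2w\,d\omega_z$ is harmonic in $\Omega$. Exponentiating, $|P|^2e^{-2ng}e^h\le\Phi$ in $\Omega$; integrating against $\mu_r$ and using $\int\Phi\,d\mu_r=\Phi(\infty)$ gives (8).

**Conclusion.** Apply (8) to $P=P_n(\cdot;\mu)$. Since $\mu\ge w\mu_K$,
$$\|P_n(\cdot;\mu)\|_{L^2(\mu)}^2\ge\int|P|^2w\,d\mu_K\ge e^{-2nr}\|P_n(\cdot;e^h\mu_r)\|_{L^2(e^h\mu_r)}^2.$$
Divide by $\kappa^{2n}$, take logarithms and sum; by (1),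
$$2\sum_{n<N}\log W_n(\mu)\ge\log D_N(e^h\mu_r)-N(N-1)\log\kappa_r.$$
The function $h$ is continuous on $\Gamma$ and harmonic near $\overline{\Omega_r}$, so $\int h\,d\mu_r=h(\infty)$. The Lemma and (7) give, exactly as in Step 4,
$$2\sum_{n<N}\log W_n(\mu)\ge N\Big(\mathrm{PW}_r+\int\log w\,d\mu_K\Big)-O_r(1).$$
Divide by $2N$, let $N\to\infty$, then $r\downarrow0$ through non-critical values. If $(W_n(\mu))$ is bounded, the left side of the resulting inequality is bounded above, and since $\int\log w\,d\mu_K$ is finite, $\mathrm{PW}(K)<\infty$.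

**Other norms.** For $2\le p<\infty$ and $Q$ monic of degree $n$, Hölder's inequality for the unit measure $\mu_K$, and then $\mathrm{supp}\,\mu_K\subset K$, give
$$\|Q\|_{L^2(\mu_K)}\le\|Q\|_{L^p(\mu_K)}\le\|Q\|_{\sup,K}.$$
Minimizing over $Q$ and dividing by $\kappa^n$, the $L^p(\mu_K)$ and the Chebyshev Widom factors dominate $W_n(\mu_K)$. If either sequence is bounded, so is $(W_n(\mu_K))$, and Theorem 1 applies. $\blacksquare$

## 10. Lemniscates $|z^m-A|\le1$ and the constant $\frac12$

**Proof of Theorem 3.** Let $A>1$, $m\ge2$, $T(z)=z^m-A$, $K=\{|T|\le1\}$. As in Section 2, $\Omega=\{|T|>1\}\cup\{\infty\}$, $g=\frac1m\log|T|$, $\kappa=1$, and $K$ is regular. Here $\varphi=T'/(mT)=z^{m-1}/T$, so the only critical point is $0\in\Omega$, of multiplicity $m-1$, with $g(0)=\frac1m\log A$. Thus $\mathrm{PW}(K)=\frac{m-1}m\log A$. As in Section 4, $T$ pushes $\mu_K$ forward to normalized arc length $m_1$ on $|w|=1$.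

**Trial polynomials.** By Theorem 1 it is enough to bound the averages from above, so we exhibit one good polynomial in each degree $qm+s$, $0\le s<m$, $q\ge0$. The factor $z^s$ has modulus $|T+A|^{s/m}$, which is not constant on $\partial\Omega$, and we compensate by a polynomial in $T$. Let $R_q$ be the Taylor polynomial of degree $q$ at $0$ of $\zeta\mapsto(1+\zeta/A)^{-s/m}$ (value $1$ at $0$), a function analytic in $|\zeta|<A$. Let $S_q(w)=w^qR_q(1/w)$. Its leading coefficient is $R_q(0)=1$, so $S_q$ is monic of degree $q$, and $z^sS_q(T(z))$ is monic of degree $qm+s$. On $|w|=1$ we have $|S_q(w)|=|R_q(1/w)|$ and $|w+A|=A\,|1+\frac1{Aw}|$. Therefore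
$$W_{qm+s}(\mu_K)^2\le\int|w+A|^{2s/m}|S_q(w)|^2\,dm_1=A^{2s/m}\int\Big|1+\frac1{Aw}\Big|^{2s/m}\Big|R_q\Big(\frac1w\Big)\Big|^2dm_1.$$
Since $A>1$, $R_q(\zeta)\to(1+\zeta/A)^{-s/m}$ uniformly on $|\zeta|=1$, so the last integral tends to $1$ as $q\to\infty$, and $\limsup_qW_{qm+s}\le A^{s/m}$.

(For $m=2$, $s=1$, together with $W_{2q+1}^2\ge A$ from Section 4, this gives $W_{2q+1}\to\sqrt A$, as promised.)

**Averaging over residues.** Each residue class modulo $m$ has density $\frac1m$, so
$$\limsup_{N\to\infty}\frac1N\sum_{n<N}\log W_n\le\frac1m\sum_{s=0}^{m-1}\frac sm\log A=\frac{m-1}{2m}\log A=\tfrac12\mathrm{PW}(K).$$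
With Theorem 1 the limit exists and equals $\frac12\mathrm{PW}(K)>0$. $\blacksquare$

## 11. Sets on the real line

**Proof of Theorem 4.** For the left inequality let $C=\sup_{n\ge1}W_n(\mu_K)$. If $C=\infty$ there is nothing to show; otherwise Theorem 1 gives $\frac12\mathrm{PW}(K)\le\log C$.

For the right inequality we may assume $\mathrm{PW}(K)<\infty$. The upper bound is a known estimate for Chebyshev polynomials (Christiansen–Simon–Zinchenko, Invent. Math. 208 (2017)); here is a proof. Fix $n\ge1$, let $T_n$ be the $n$-th Chebyshev polynomial of $K$ (the monic polynomial of degree $n$ with least sup norm on $K$; it is real), and put $M=\|T_n\|_{\sup,K}$.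

**Step A: enlarge $K$ to a set adapted to $T_n$.** By Chebyshev alternation there are $x_0<\dots<x_n$ in $K$ with $T_n(x_j)=(-1)^{n-j}M$. For $-M<y<M$, $T_n-y$ changes sign on each of the $n$ intervals $(x_{j-1},x_j)$. It has only $n$ roots in $\mathbb C$, so there is exactly one root in each interval and no other. By continuity of roots as $y\to\pm M$, the set
$$K_n:=T_n^{-1}([-M,M])$$
lies in $[x_0,x_n]$. Also $K\subset K_n$, because $T_n$ is real on $K$ with $|T_n|\le M$.

**Step B: equilibrium measure and capacity of $K_n$.** Let $\rho$ be the equilibrium (arcsine) measure of $[-M,M]$, whose potential equals $\log\frac M2$ on $[-M,M]$, and put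
$$\sigma(E)=\frac1n\int\#\{x\in E:T_n(x)=y\}\,d\rho(y).$$
By Step A this is a probability measure on $K_n$ (the values $y=\pm M$ have $\rho$-measure $0$), and
$$\sigma\big((x_{j-1},x_j)\big)=\tfrac1n\qquad(1\le j\le n).$$
Factoring $T_n(z)-y$ over its roots, for $z\in K_n$,
$$U^\sigma(z)=\frac1n\int\log|T_n(z)-y|\,d\rho(y)=\frac1n\log\frac M2=:a.$$
A probability measure whose potential is a constant $a$ on all of $K_n$ is the equilibrium measure: its energy is $a$, so $a\le\log\mathrm{Cap}(K_n)$, while by Fubini and Frostman $a=\int U^\sigma d\mu_{K_n}=\int U^{\mu_{K_n}}d\sigma\ge\log\mathrm{Cap}(K_n)$. So the energy of $\sigma$ is maximal, and by uniqueness $\sigma=\mu_{K_n}$. Hence $\mathrm{Cap}(K_n)^n=M/2$.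

**Step C: express $M$ through $g$.** By (F1), Fubini, and $\mathrm{supp}\,\mu_K\subset K\subset K_n$,
$$\int g\,d\mu_{K_n}=\int U^{\mu_{K_n}}\,d\mu_K-\log\kappa=\log\mathrm{Cap}(K_n)-\log\kappa,$$
that is,
$$n\int g\,d\mu_{K_n}=\log\frac M{2\kappa^n}. \tag{9}$$

**Step D: bound the integral gap by gap.** By regularity $g=0$ on $K$. Since $x_0,x_n\in K\subset K_n\subset[x_0,x_n]$, the points of $K_n\setminus K$ lie in the bounded gaps of $K$, i.e. the components of $[x_0,x_n]\setminus K$. A gap contains no $x_j$, because $x_j\in K$. So it lies in some $(x_{j-1},x_j)$, and its $\mu_{K_n}$-measure is at most $\frac1n$. On a gap, $g$ is positive and vanishes at the endpoints, so it attains its maximum over the gap at an interior point $c$, where $g_x(c)=0$. Also $g_y(c)=0$, because $g(\bar z)=g(z)$. So $c$ is a critical point of $g$, and distinct gaps give distinct critical points. Each gap contributes at most $g(c)$ to $n\int g\,d\mu_{K_n}$, so by (9)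
$$\log\frac M{2\kappa^n}\le\sum_jg(c_j)=\mathrm{PW}(K).$$
Finally $\|P_n(\cdot;\mu_K)\|_{L^2(\mu_K)}\le\|T_n\|_{L^2(\mu_K)}\le M$, so
$$W_n(\mu_K)\le\frac M{\kappa^n}\le2e^{\mathrm{PW}(K)}.$$
The two inequalities together give the equivalence. $\blacksquare$

*Check on the interval.* For $[-2,2]$ we found $W_n=\sqrt2$ for $n\ge1$ and $\mathrm{PW}=0$, and indeed $1\le\sqrt2\le2$.
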